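\title{Torsion-free vertex groups in cyclic splittings of one-relator groups with torsion}

\begin{abstract}
Let $G=\langle X;R^n\rangle$, $n>1$, be a one-relator group with torsion acting on a tree. We prove that a torsion-free vertex stabilizer is a free group whenever the edges at that vertex have cyclic stabilizers. In particular, if $G$ has no nontrivial free group as a free factor, then every torsion-free vertex group of its JSJ-decomposition is free. After a reduction to the freely indecomposable case, we show that the stabilizer either lies in the normal closure $N$ of $R$ or meets $N$ trivially. In the second case we bound its cohomological dimension using a module, induced from a character of $N$, on which $R$ acts as a nontrivial root of unity.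
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F=F(X)$ be the free group on a set $X$, let $R\in F$ be a nontrivial element that is not a proper power, and let $n>1$. The group
\[
G=\langle X;R^n\rangle
\]
is called a \emph{one-relator group with torsion}. (One usually takes $R$ cyclically reduced; replacing $R$ by a conjugate does not change $G$.) Throughout the paper we write
\[
C=\langle R\rangle\le G,\qquad N=\langle\langle R\rangle\rangle_G,\qquad Q=G/N=\langle X;R\rangle,
\]
where $\langle\langle Y\rangle\rangle_\Gamma$ denotes the normal closure of $Y$ in $\Gamma$. By a theorem of Karrass, Magnus and Solitar, which we quote as (KMS), the group $C$ has order exactly $n$ and the group $Q$ is torsion-free. Every finite subgroup of $G$ is conjugate into $C$ (Lemma~\ref{lem:N}), so the torsion of $G$ sits in a single place. This paper is about the pieces of $G$ that contain no torsion when $G$ is cut along cyclic subgroups.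

A \emph{splitting} of a group is a decomposition as the fundamental group of a graph of groups; equivalently, it is an action on a tree without inversions, and the vertex and edge groups are the stabilizers of vertices and edges, up to conjugacy. A subgroup is \emph{elliptic} in a splitting if it fixes a vertex of the tree. We write $[x,y]=xyx^{-1}y^{-1}$.

\begin{example}\label{ex:genus2}
Let $G=\langle a,b,c,d;([a,b][c,d])^n\rangle$. Introducing a new generator $z=[a,b]$ gives
\[
G=F(a,b)\ast_{[a,b]=z}W,\qquad W=\langle z,c,d;(z[c,d])^n\rangle .
\]
With $y=z[c,d]$ we have $W=\langle y;y^n\rangle\ast F(c,d)$, and $z=y[c,d]^{-1}$ has infinite order because it maps to $[c,d]^{-1}$ in $F(c,d)$. So this is an amalgam over $\mathbb Z$. The defining relation is a relation of the factor $W$ that contains the torsion, and the torsion-free factor is left with no relation at all.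
\end{example}

One-relator groups with torsion on finitely many generators are hyperbolic, and for $|X|>1$ such a group is one-ended if and only if it does not admit a nontrivial free group as a free factor. A one-ended hyperbolic group $\Gamma$ has a canonical splitting over virtually-$\mathbb Z$ (two-ended) subgroups, its \emph{JSJ-decomposition} in the sense of Bowditch; equivalently, it is the Guirardel--Levitt tree of cylinders of the JSJ deformation space of $\Gamma$ over two-ended subgroups. It is a finite graph of groups decomposition with the following properties.
\begin{itemize}
\item[(a)] Every edge group is virtually-$\mathbb Z$.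
\item[(b)] The Bass--Serre tree is invariant under $\operatorname{Aut}(\Gamma)$.
\item[(c)] The edge groups are elliptic in every splitting of $\Gamma$ over a two-ended subgroup, and the decomposition is maximal among decompositions with this property: its vertex groups are elliptic in every such decomposition.
\item[(d)] The graph is bipartite. Each edge joins an \emph{elementary} vertex, whose group is a maximal two-ended subgroup, to a \emph{non-elementary} vertex, whose group is not virtually cyclic.
\item[(e)] Each non-elementary vertex is either of maximal hanging Fuchsian (orbifold) type or \emph{rigid}, meaning that it admits no further splitting over a two-ended subgroup relative to its incident edge groups.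
\end{itemize}
If $\Gamma$ is virtually a cocompact Fuchsian group, the decomposition is the trivial one, with a single vertex group $\Gamma$.

For a one-relator group with torsion $G$ that has no nontrivial free group as a free factor, it is known that precisely one non-elementary vertex group of the JSJ-decomposition contains torsion, and that all other non-elementary vertex groups are torsion-free hyperbolic groups. The following question comes from Logan's paper \cite{Logan}.

\begin{quote}
\emph{Let $G=\langle X;R^n\rangle$, with $|X|>1$, be a one-relator group with torsion that does not admit a nontrivial free group as a free factor. Is every torsion-free vertex group in the JSJ-decomposition of $G$ a free group?}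
\end{quote}

For elementary vertices the answer is immediate, since a torsion-free two-ended group is infinite cyclic. For a rigid vertex the definition gives no description of the group, and freeness cannot come from $G$ alone: torsion-free subgroups of $G$ need not be free (Example~\ref{ex:surface}). What suggests a positive answer is the pattern of Example~\ref{ex:genus2}: there is one relator, it is tied to the torsion, and so it should be used up by the vertex group that contains the torsion. We show that this is what happens, in any splitting with cyclic edge groups at the vertex in question.

\begin{theorem}\label{thm:A}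
Let $G=\langle X;R^n\rangle$ be a one-relator group with torsion, with $|X|>1$, that has no nontrivial free group as a free factor. Let $G$ act on a tree $T$, and let $h$ be a vertex with torsion-free stabilizer $H$ such that every edge incident to $h$ has infinite cyclic stabilizer. Then $H$ is free.
\end{theorem}

\begin{corollary}\label{cor:JSJ}
For $G$ as in Theorem~\ref{thm:A}, every torsion-free vertex group of the JSJ-decomposition of $G$ is free.
\end{corollary}

\begin{proof}
If the decomposition is a single vertex, its group is $G$, which has torsion, and there is nothing to prove. Otherwise let $h$ be a vertex of the Bass--Serre tree with torsion-free stabilizer. The stabilizers of the edges at $h$ are virtually-$\mathbb Z$ by (a) and torsion-free, hence infinite cyclic, and Theorem~\ref{thm:A} applies.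
\end{proof}

Of the properties (a)--(e) only (a) is used. The proofs below use neither hyperbolicity nor the known result on non-elementary vertex groups quoted above. The restriction on free factors can be removed, and trivial edge stabilizers can be allowed.

\begin{theorem}\label{thm:B}
Let $G=\langle X;R^n\rangle$ be any one-relator group with torsion ($X$ arbitrary, free factors allowed). Let $G$ act on a tree, and let $h$ be a vertex with torsion-free stabilizer $H$ such that every edge incident to $h$ has cyclic (possibly trivial) stabilizer. Then $H$ is free. Consequently:
\begin{itemize}
\item[(i)] in every splitting of $G$ with virtually cyclic edge groups, all torsion-free vertex groups are free;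
\item[(ii)] if $G=A\ast_{\mathbb Z}B$, then $A$ or $B$ is free.
\end{itemize}
\end{theorem}

Both theorems fail for $n=1$ (Example~\ref{ex:n1}).

The proof of Theorem~\ref{thm:A} has a cohomological half and a tree-theoretic half. The cohomological half (Sections~\ref{sec:N} and~\ref{sec:coh}) proves that $H$ is free if $H\cap N=1$; Section~\ref{sec:torus} shows its mechanism on one example. The tree-theoretic half (Sections~\ref{sec:indec} and~\ref{sec:star}) proves that $H\cap N=1$ unless $H\le N$, in which case $H$ is free because $N$ is a free product of finite groups. Section~\ref{sec:B} deduces Theorem~\ref{thm:B}, and Section~\ref{sec:hyp} examines the hypotheses.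

\section{Trees, one-relator groups and cohomology}\label{sec:tools}

This section collects the standard facts that we use. Actions on trees are without inversions: no group element exchanges the two ends of an edge. The stabilizer of $x$ in $\Gamma$ is $\Gamma_x$. A group is \emph{freely indecomposable} if it is not a free product of two nontrivial groups. A torsion-free virtually cyclic group is trivial or infinite cyclic. The direct sum of copies of a module $V$ indexed by $I$ is $V^{(I)}$.

\subsection*{Bass--Serre theory}
A \emph{graph of groups} consists of a connected graph $Y$ with oriented edges, groups $\Gamma_v$ and $\Gamma_e$ for its vertices and edges, and \emph{injective} homomorphisms $\iota_e$ and $\alpha_e$ from $\Gamma_e$ to the groups of the initial and the terminal vertex of $e$. Given a maximal subtree $Y_0$, the fundamental group is generated by the groups $\Gamma_v$ and letters $t_e$, subject to the relations of the $\Gamma_v$, the relations $t_e\iota_e(a)t_e^{-1}=\alpha_e(a)$ for $a\in\Gamma_e$, and $t_e=1$ for $e\in Y_0$.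
\begin{itemize}
\item[(T1)] A finite group acting on a tree fixes a vertex. In particular, a finite subgroup of a free product is conjugate into a factor.
\item[(T2)] A group that fixes two distinct vertices of a tree fixes every edge of the geodesic between them.
\item[(T3)] The vertex groups of a graph of groups embed in its fundamental group, which acts on a tree (the Bass--Serre tree) with quotient $Y$ and with the conjugates of the $\Gamma_v$ and $\Gamma_e$ as stabilizers. Conversely, a group $\Gamma$ acting on a tree $T$ is the fundamental group of a graph of groups on $\Gamma\backslash T$ whose groups are stabilizers of lifts.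
\item[(T4)] If $\Gamma\ne1$ is freely indecomposable, $\Gamma\not\cong\mathbb Z$, and $\Gamma$ acts on a tree with trivial edge stabilizers, then $\Gamma$ fixes a vertex.
\end{itemize}
To see (T4), note that by (T3) the group $\Gamma$ is the free product of some vertex stabilizers and a free group. Exactly one factor is nontrivial, and it is not the free group, since the only nontrivial freely indecomposable free group is $\mathbb Z$.

Given a $\Gamma$-invariant set of edges of a $\Gamma$-tree, we may \emph{collapse} it, shrinking each component of the forest that it spans to a point. The result is a $\Gamma$-tree without inversions. The surviving edges keep their stabilizers, and so does every vertex that lies on no collapsed edge.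

\subsection*{Free groups and free products}
\emph{Kurosh's theorem:} a subgroup $\Lambda$ of a free product $\mathop{\ast}_i\Gamma_i$ is the free product of a free group and groups of the form $\Lambda\cap g\Gamma_ig^{-1}$. \emph{Grushko's theorem:} if $F$ is free of finite rank and $\phi\colon F\to\Gamma_1\ast\Gamma_2$ is onto, then $F=F_1\ast F_2$ with $\phi(F_i)=\Gamma_i$. Free groups are \emph{residually nilpotent}: the terms $\gamma_1(F)=F$, $\gamma_{k+1}(F)=[F,\gamma_k(F)]$ of the lower central series intersect trivially.

\subsection*{One-relator groups}
Put $S=\langle\langle R\rangle\rangle_F$, so that $Q=F/S$ and $N$ is the image of $S$ in $G$. Besides (KMS) we use three theorems.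
\begin{itemize}
\item[(CL)] (Cohen--Lyndon \cite{CL}.) There is a set $U$ of coset representatives of $S\,C_F(R)$ in $F$ such that $\{uRu^{-1}:u\in U\}$ is a free basis of $S$. Since $R$ is not a proper power, its centralizer is $C_F(R)=\langle R\rangle\le S$, so $U$ is a transversal of $S$ in $F$.
\item[(L)] (Lyndon \cite{Lyndon}.) There is an exact sequence of $\mathbb ZG$-modules
\[
0\to\mathbb Z[G/C]\to(\mathbb ZG)^{(X)}\to\mathbb ZG\to\mathbb Z\to0 .
\]
\item[(M)] (Magnus.) If $r,s\in F$ have the same normal closure, then $r$ is conjugate to $s$ or to $s^{-1}$.
\end{itemize}

\subsection*{Cohomology with complex coefficients}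
For a left $\mathbb C\Gamma$-module $M$, let $H^k(\Gamma;M)=\operatorname{Ext}^k_{\mathbb C\Gamma}(\mathbb C,M)$; it is the cohomology of $\operatorname{Hom}_{\mathbb C\Gamma}(P_\bullet,M)$ for any projective resolution $P_\bullet$ of the trivial module $\mathbb C$. We write $\operatorname{cd}_{\mathbb C}\Gamma\le1$ if there is such a resolution of the form $0\to P_1\to P_0\to\mathbb C\to0$. For example, $H^2(\mathbb Z;M)=0$ for all $M$, because of the resolution $0\to\mathbb C[t^{\pm1}]\xrightarrow{\,t-1\,}\mathbb C[t^{\pm1}]\to\mathbb C\to0$. For $\Lambda\le\Gamma$, inducing a projective resolution of $\mathbb C$ from $\Lambda$ to $\Gamma$ gives a projective resolution of $\mathbb C[\Gamma/\Lambda]$, and hence Shapiro's isomorphism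
\begin{equation}\label{eq:shapiro}
\operatorname{Ext}^k_{\mathbb C\Gamma}(\mathbb C[\Gamma/\Lambda],M)\cong H^k(\Lambda;M).
\end{equation}
For $k=0$ the right side is the space $M^\Lambda$ of vectors fixed by $\Lambda$. Freeness will be detected by the following theorem.
\begin{itemize}
\item[(D)] (Dunwoody \cite{Dunwoody}.) A torsion-free group $\Lambda$ with $\operatorname{cd}_{\mathbb C}\Lambda\le1$ is free.
\end{itemize}

Tensoring (L) with $\mathbb C$, which is flat over $\mathbb Z$, gives an exact sequence
\begin{equation}\label{eq:res}
0\to P_2\to P_1\to P_0\to\mathbb C\to0,\qquad P_2=\mathbb C[G/C],\quad P_1=(\mathbb CG)^{(X)},\quad P_0=\mathbb CG .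
\end{equation}
Since $n$ is invertible in $\mathbb C$, the trivial module $\mathbb C$ is projective over $\mathbb CC$ by Maschke's theorem, so the induced module $P_2$ is projective and \eqref{eq:res} is a projective resolution. By \eqref{eq:shapiro}, $\operatorname{Hom}_{\mathbb CG}(P_2,M)=M^C$. Therefore
\begin{equation}\label{eq:H2}
H^2(G;M)\ \text{is a quotient of}\ M^C\qquad\text{for every $\mathbb CG$-module $M$.}
\end{equation}
This is the precise form of the statement that the relator is tied to the torsion.

\section{The torus with one cone point}\label{sec:torus}

In this section $G=\langle a,b;[a,b]^n\rangle$, so $R=[a,b]$ and $Q=\mathbb Z^2$. We first check that $G$ has torsion-free subgroups that are not free, and then find by hand the module that drives the proof.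

\begin{example}\label{ex:surface}
Let $\Theta$ be the group of upper unitriangular $3\times3$ matrices over $\mathbb Z/n$, of order $n^3$. The matrices $I+E_{12}$ and $I+E_{23}$ generate $\Theta$, and their commutator $I+E_{13}$ has order $n$. So $a\mapsto I+E_{12}$, $b\mapsto I+E_{23}$ defines a surjection $G\to\Theta$; let $K$ be its kernel. View $F(a,b)$ as the fundamental group of the torus with one boundary circle, which represents $[a,b]$. The regular cover with deck group $\Theta$ has Euler characteristic $-n^3$ and has $n^2$ boundary circles, each representing a conjugate of $[a,b]^n$. Gluing a disk to each circle kills exactly $\langle\langle[a,b]^n\rangle\rangle_F$, so $K$ is the fundamental group of a closed orientable surface with Euler characteristic $n^2-n^3<0$. The fundamental group $\Sigma_g$ of a closed orientable surface of genus $g\ge2$ is torsion-free, and it is not free: otherwise it would have rank $2g$, by its abelianization $\mathbb Z^{2g}$, and the standard surjection from the free group of rank $2g$ would be injective, because free groups of finite rank are Hopfian.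
\end{example}

The group $G$ splits over $\mathbb Z$. Put $a'=bab^{-1}$, so that $R=aa'^{-1}$. Then $G$ is the HNN extension, with stable letter $b$, of $W=\langle a,a';(aa'^{-1})^n\rangle=\langle a\rangle\ast\langle y;y^n\rangle$, where $y=aa'^{-1}$; both $a$ and $a'=y^{-1}a$ have infinite order in $W$. Subdividing the loop produces a second vertex, with torsion-free group $H=\langle a\rangle$, joined to $W$ by two edges.

When all edge groups are infinite cyclic, a Mayer--Vietoris sequence shows that $H^2(G;M)=0$ forces $H^2(H;M)=0$ for every vertex group $H$ (Lemma~\ref{lem:MV}). To conclude from this that $H$ is free, $M$ must be a free module over $H$. In view of \eqref{eq:H2}, we therefore want a $\mathbb CG$-module $M$ such that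
\begin{equation}\label{eq:wish}
M^C=0\qquad\text{and}\qquad M\ \text{is a nonzero free $\mathbb CH$-module.}
\end{equation}
The first candidates fail. For the trivial module, \eqref{eq:res} gives the cochain complex $\mathbb C\to\mathbb C^2\to\mathbb C$; since $H^0=\mathbb C$ and $H^1=\operatorname{Hom}(G,\mathbb C)=\mathbb C^2$, both maps vanish and $H^2(G;\mathbb C)=\mathbb C$. On any one-dimensional module the commutator $R$ acts trivially, so $M^C=M$. The free module $\mathbb CG$ is free over $H$, but $C$ fixes $1+R+\dots+R^{n-1}\neq0$.

The way out is to make $R$ act as a scalar different from $1$ on an infinite-dimensional space. Let $\zeta=e^{2\pi i/n}$, let $B$ have basis $e_{ij}$ with $(i,j)\in\mathbb Z^2=Q$, and define invertible operators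
\[
a\,e_{ij}=e_{i+1,j},\qquad b\,e_{ij}=\zeta^{-i}e_{i,j+1}.
\]
Then $ab\,e_{ij}=\zeta^{-i}e_{i+1,j+1}$ and $ba\,e_{ij}=\zeta^{-i-1}e_{i+1,j+1}$, so $ab=\zeta\,ba$ and $[a,b]$ acts as $\zeta$. Since $\zeta^n=1$, this is a $\mathbb CG$-module. Since $\zeta\ne1$, we have $B^C=0$ and $H^2(G;B)=0$. Finally, $B$ is free over $H=\langle a\rangle$ on the vectors $e_{0j}$, because $a$ permutes the lines $\mathbb Ce_{ij}$ as its image in $Q$ permutes $Q$, that is, freely.

So $B$ satisfies \eqref{eq:wish}, and the reason is that $H$ embeds in $Q$. This condition cannot be dropped. Every conjugate of $R$ acts on $B$ as $\zeta$, so every $x\in N$ acts as an $n$th root of unity and $x^n$ acts trivially; hence $B$ is not free over a torsion-free subgroup that meets $N$ nontrivially. The general proof constructs $B$ for every $G$, and then has to control $H\cap N$.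

\section{The normal closure of $R$ and the module $B$}\label{sec:N}

We return to an arbitrary one-relator group with torsion. We use the same letter for an element of $F$ and for its image in $G$.

\begin{lemma}\label{lem:N}
The group $N$ is the free product $\mathop{\ast}_{u\in U}uCu^{-1}$. Every torsion-free subgroup of $N$ is free, and every finite subgroup of $G$ is conjugate into $C$.
\end{lemma}

\begin{proof}
Put $r_u=uRu^{-1}\in F$. Every $f\in F$ has the form $f=su$ with $s\in S$ and $u\in U$, and then $fR^nf^{-1}=s\,r_u^n\,s^{-1}$. So $\langle\langle R^n\rangle\rangle_F$ is the normal closure in $S$ of the elements $r_u^n$. By (CL), $S$ is free on the $r_u$, so $N=S/\langle\langle R^n\rangle\rangle_F$ is the free product of the groups $\langle r_u;r_u^n\rangle=uCu^{-1}$. A torsion-free subgroup of $N$ meets every conjugate of a factor trivially, so it is free by Kurosh's theorem. A finite subgroup of $G$ has trivial image in the torsion-free group $Q$, so it lies in $N$, and by (T1) it is conjugate into some $uCu^{-1}$.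
\end{proof}

A character of $G$ that is nontrivial on $R$ need not exist, as we saw for $R=[a,b]$. The free product structure provides such a character on $N$, and we induce it to $G$. Let $\zeta=e^{2\pi i/n}$, and let $\chi\colon N\to\mathbb C^\times$ be the homomorphism with $\chi(uRu^{-1})=\zeta$ for all $u\in U$, which exists by Lemma~\ref{lem:N}. For $g\in G$ write $g=su$ with $s\in N$ and $u\in U$. Then $gRg^{-1}$ is conjugate to $uRu^{-1}$ by $s\in N$, and $\mathbb C^\times$ is abelian, so
\begin{equation}\label{eq:chi}
\chi(gRg^{-1})=\zeta\qquad\text{for all }g\in G .
\end{equation}
Let $\mathbb C_\chi$ be the one-dimensional $\mathbb CN$-module given by $\chi$, and put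
\[
B=\mathbb CG\otimes_{\mathbb CN}\mathbb C_\chi .
\]
For any transversal $\mathcal T$ of $N$ in $G$, the vectors $g\otimes1$ with $g\in\mathcal T$ form a basis of $B$. For the group of Section~\ref{sec:torus}, the basis $e_{ij}=a^ib^j\otimes1$ recovers the module constructed there.

\begin{lemma}\label{lem:B}
The element $R$ acts on $B$ as the scalar $\zeta$. If $\Lambda\le G$ and $\Lambda\cap N=1$, then $B$ is a nonzero free $\mathbb C\Lambda$-module.
\end{lemma}

\begin{proof}
By \eqref{eq:chi}, $R(g\otimes1)=g\,(g^{-1}Rg)\otimes1=\zeta\,(g\otimes1)$. For the second claim let $g_i$, $i\in I$, represent the double cosets $\Lambda\backslash G/N$. If $\lambda g_iN=\lambda'g_iN$ with $\lambda,\lambda'\in\Lambda$, then $\lambda'^{-1}\lambda\in g_iNg_i^{-1}=N$, so $\lambda=\lambda'$. Hence the elements $\lambda g_i$ form a transversal of $N$, the vectors $\lambda(g_i\otimes1)$ form a basis of $B$ over $\mathbb C$, and the vectors $g_i\otimes1$ form a basis of $B$ over $\mathbb C\Lambda$.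
\end{proof}

\section{Vertex groups that embed in $Q$}\label{sec:coh}

The vanishing of $H^2$ passes from a group to a subgroup only in special situations. Here is the one that we need.

\begin{lemma}\label{lem:MV}
Let $\Gamma$ act on a tree $T$ with all edge stabilizers infinite cyclic, and let $M$ be a $\mathbb C\Gamma$-module with $H^2(\Gamma;M)=0$. Then $H^2(\Gamma_v;M)=0$ for every vertex $v$.
\end{lemma}

\begin{proof}
Since there are no inversions, the edges can be oriented $\Gamma$-invariantly. The augmented cellular chain complex of the contractible space $T$ is then an exact sequence of $\mathbb C\Gamma$-modules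
\[
0\to\bigoplus_e\mathbb C[\Gamma/\Gamma_e]\to\bigoplus_v\mathbb C[\Gamma/\Gamma_v]\to\mathbb C\to0,
\]
with $e$ and $v$ running over orbit representatives. The functor $\operatorname{Ext}^2_{\mathbb C\Gamma}(-,M)$ turns direct sums into products, so the long exact sequence and \eqref{eq:shapiro} give an exact sequence
\[
H^2(\Gamma;M)\to\prod_vH^2(\Gamma_v;M)\to\prod_eH^2(\Gamma_e;M).
\]
The left term vanishes by hypothesis and the right term vanishes because $\Gamma_e\cong\mathbb Z$. Any given vertex can be taken as a representative of its orbit.
\end{proof}

\begin{proposition}\label{prop:coh}
Let $X$ be finite. Let $G$ act on a tree with all edge stabilizers infinite cyclic, and let $H$ be a vertex stabilizer with $H\cap N=1$. Then $H$ is free.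
\end{proposition}

\begin{proof}
The group $H$ embeds in $Q$, so it is torsion-free, and $G$ is countable. Let $M=B^{(\mathbb N)}$. By Lemma~\ref{lem:B}, $R$ acts on $M$ as $\zeta\neq1$, so $M^C=0$, and $M$ is a free $\mathbb CH$-module of countably infinite rank. By \eqref{eq:H2} and Lemma~\ref{lem:MV},
\[
H^2\bigl(H;(\mathbb CH)^{(\mathbb N)}\bigr)=0 .
\]
It remains to turn the vanishing of this one group into a bound on dimension. Restrict \eqref{eq:res} to $H$. The modules $P_0$ and $P_1$ are free over $\mathbb CH$. The stabilizers $H\cap gCg^{-1}$ of the action of $H$ on $G/C$ are finite subgroups of $H$, hence trivial, so $P_2$ is free over $\mathbb CH$ of countable rank. Thus $P_2$ is isomorphic to a direct summand of $(\mathbb CH)^{(\mathbb N)}$; this is why we took infinitely many copies of $B$. It follows that $H^2(H;P_2)=0$. Computed from the restricted resolution, this says that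
\[
\operatorname{Hom}_{\mathbb CH}(P_1,P_2)\to\operatorname{Hom}_{\mathbb CH}(P_2,P_2)
\]
is onto. So the identity of $P_2$ extends to a map $P_1\to P_2$, and the inclusion $P_2\to P_1$ splits. Then $P_1/P_2$ is isomorphic to a direct summand of $P_1$, hence projective, and $0\to P_1/P_2\to P_0\to\mathbb C\to0$ shows that $\operatorname{cd}_{\mathbb C}H\le1$. By (D), $H$ is free.
\end{proof}

\section{Free decompositions of $Q$ and $G$}\label{sec:indec}

To control $H\cap N$ we pass to the quotient $Q$. An edge group that lies in $N$ dies in $Q$, and the splitting of $G$ along that edge becomes a free product decomposition of $Q$. We therefore need to know that $Q$ has no such decomposition. The relevant condition on the relator is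
\begin{itemize}
\item[$(\star)$] $X$ is finite, $|X|\ge2$, and $R$ is not conjugate into a proper free factor of $F$, that is, into a subgroup $F_1$ with $F=F_1\ast F_2$ and $F_2\ne1$.
\end{itemize}
The invariant that counts relators is the following. For $m\ge1$ put $S_m=\langle\langle R^m\rangle\rangle_F$, so that $S_1=S$, $F/S_1=Q$ and $F/S_n=G$.

\begin{lemma}\label{lem:coinv}
For every $m\ge1$ the group $S_m/[F,S_m]$ is infinite cyclic.
\end{lemma}

\begin{proof}
All $F$-conjugates of $R^m$ agree modulo $[F,S_m]$, so the group is cyclic, generated by the class of $R^m$. Let $m=1$. By (CL), the abelianization of $S$ is free abelian on the classes of the elements $uRu^{-1}$. If $f\in F$ and $fu=su'$ with $s\in S$ and $u,u'\in U$, then $f(uRu^{-1})f^{-1}=s(u'Ru'^{-1})s^{-1}$, so conjugation by $F$ permutes this basis. Hence the homomorphism $S\to\mathbb Z$ sending each $uRu^{-1}$ to $1$ is invariant under conjugation by $F$ and kills $[F,S]$. It also kills $[F,S_m]\le[F,S]$, and it sends $R^m$, a conjugate of $(uRu^{-1})^m$, to $m\neq0$. So the class of $R^m$ has infinite order in $S_m/[F,S_m]$ for every $m$.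
\end{proof}

\begin{proposition}\label{prop:indec}
Assume $(\star)$. Then each of $Q$ and $G$ is nontrivial, freely indecomposable, and not isomorphic to $\mathbb Z$.
\end{proposition}

\begin{proof}
Let $\Gamma=F/S_m$ with $m\in\{1,n\}$. The abelianization of $\Gamma$ has torsion-free rank at least $|X|-1\ge1$, so $\Gamma\ne1$.

The group $G$ has torsion, so $G\not\cong\mathbb Z$. Suppose $Q\cong\mathbb Z$. Then $|X|-1\le1$, so $|X|=2$. The surjection $F\to Q$ factors through $\mathbb Z^2$; choose a basis of $\mathbb Z^2$ whose first vector maps to $0$ and whose second vector maps to a generator. Since $\operatorname{Aut}(F)\to GL_2(\mathbb Z)$ is onto, this basis lifts to a basis $x,y$ of $F$. Then $F/\langle\langle x\rangle\rangle_F=\langle y\rangle$ maps isomorphically onto $Q$, so $S=\langle\langle x\rangle\rangle_F$. By (M), $R$ is conjugate into $\langle x\rangle$, contrary to $(\star)$.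

Suppose $\Gamma=\Gamma_1\ast\Gamma_2$ with both factors nontrivial. By Grushko's theorem $F=F_1\ast F_2$ with $F_i$ mapping onto $\Gamma_i$; in particular $F_i\neq1$. Let $K_i$ be the kernel of $F_i\to\Gamma_i$. Then $F/\langle\langle K_1\cup K_2\rangle\rangle_F=\Gamma_1\ast\Gamma_2$, so $S_m=\langle\langle K_1\cup K_2\rangle\rangle_F$. We show that one relator cannot be shared between two factors. Put $A_i=K_i/[F_i,K_i]$. The inclusions induce a homomorphism $A_1\oplus A_2\to S_m/[F,S_m]$, which is onto because $S_m$ is generated by $F$-conjugates of elements of $K_1\cup K_2$. The retraction $\pi_i\colon F\to F_i$ that kills the other factor maps $S_m$ onto $K_i$ and $[F,S_m]$ onto $[F_i,K_i]$; it is the identity on $K_i$ and trivial on the other kernel. So $(\pi_1,\pi_2)$ induces a left inverse, and $A_1\oplus A_2\cong\mathbb Z$ by Lemma~\ref{lem:coinv}. One summand vanishes, say $A_2=0$. Then $K_2=[F_2,K_2]$, so by induction $K_2\le\gamma_k(F_2)$ for all $k$, and $K_2=1$ by residual nilpotence.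

Thus $S_m=\langle\langle K_1\rangle\rangle_F$. Put $\rho=\pi_1(R^m)$. Then $K_1=\pi_1(S_m)=\langle\langle\rho\rangle\rangle_{F_1}$, so $S_m=\langle\langle\rho\rangle\rangle_F$. By (M), there is a conjugate $y$ of $R$ with $y^m=\rho^{\pm1}\in F_1$. In the Bass--Serre tree of $F_1\ast F_2$, which has trivial edge stabilizers, $y^m\neq1$ fixes only the vertex $v$ with stabilizer $F_1$, by (T2). The vertex $yv$ is fixed by $yy^my^{-1}=y^m$, so $yv=v$ and $y\in F_1$. This contradicts $(\star)$.
\end{proof}

\begin{corollary}\label{cor:star}
Let $|X|>1$. Then $G$ has no nontrivial free group as a free factor if and only if $(\star)$ holds.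
\end{corollary}

\begin{proof}
If $F=F_1\ast F_2$ with $F_2\ne1$ and $R$ is conjugate to $R_1\in F_1$, then $G\cong\bigl(F_1/\langle\langle R_1^n\rangle\rangle_{F_1}\bigr)\ast F_2$ has the free factor $F_2$. This happens in particular when $X$ is infinite, since some letter does not occur in $R$. Conversely, assume $(\star)$ and let $G=A\ast\Lambda$ with $\Lambda\neq1$ free. Then $A=1$ by Proposition~\ref{prop:indec}, so $G$ is free, although it has torsion.
\end{proof}

\section{The stabilizer lies in $N$ or embeds in $Q$}\label{sec:star}

Theorem~\ref{thm:A} restricts only the edges at $h$, whereas Proposition~\ref{prop:coh} needs control of all edges. We discard the others.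

\begin{lemma}\label{lem:star}
Let $\Gamma$ act on a tree $T$ and let $h$ be a vertex. There is a $\Gamma$-tree $T^*$ containing the orbit $\Gamma h$, with the same stabilizers as in $T$, such that every edge of $T^*$ joins a vertex of $\Gamma h$ to a vertex outside $\Gamma h$, and every edge stabilizer of $T^*$ is conjugate to the stabilizer of an edge of $T$ incident to $h$.
\end{lemma}

\begin{proof}
Subdivide each edge of $T$ at its midpoint; since there are no inversions, each half has the stabilizer of the whole edge. Collapse all half-edges with no endpoint in $\Gamma h$. The vertices of $\Gamma h$ lie on no collapsed edge, so they keep their stabilizers and are not identified with other vertices. A surviving edge joins a vertex $gh$ to the image of a midpoint and is half of an edge of $T$ incident to $gh$.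
\end{proof}

\begin{proposition}\label{prop:dich}
Assume $(\star)$. Let $G$ act on a tree $T^*$ with all edge stabilizers infinite cyclic. Let $h$ be a vertex with torsion-free stabilizer $H$ such that every edge of $T^*$ joins a vertex of $Gh$ to a vertex outside $Gh$. Then $H\le N$ or $H\cap N=1$.
\end{proposition}

Both cases occur. In Example~\ref{ex:genus2}, killing $R=y$ in the factor $W$ gives $F(c,d)$, in which $z=[c,d]^{-1}$ still has infinite order. So $Q=F(a,b)\ast_{[a,b]=[c,d]^{-1}}F(c,d)$ is again an amalgam, and $H=F(a,b)$ embeds in it. The same happens for the splitting in Section~\ref{sec:torus}. For the other case take $z\in N$ of infinite order, such as a product of nontrivial elements from two factors in Lemma~\ref{lem:N}, and write $G=\langle z\rangle\ast_{\langle z\rangle}G$. The proof shows that the case is decided by whether the edge groups next to the torsion survive in $Q$.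

\begin{proof}
The quotient graph $G\backslash T^*$ is a star with multiple edges: it has a central vertex $\bar h$, the image of $h$, and further vertices $\bar w_j$, $j\in J$, each joined to $\bar h$ by a nonempty set $E_j$ of edges. By (T1), $C$ fixes a vertex of $T^*$. This vertex is not in $Gh$, because $C\ne1$ is finite and the conjugates of $H$ are torsion-free. Let $0\in J$ be the index of its orbit.

Call an edge of $T^*$ \emph{bad} if its stabilizer lies in $N$, and \emph{good} otherwise. Since $N$ is normal, this depends only on the orbit of the edge. The stabilizer $\langle z\rangle$ of a good edge meets $N$ trivially, because the image of $z$ in the torsion-free group $Q$ is nontrivial and so has infinite order.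

Choose $e_j\in E_j$ for each $j$; these edges form a maximal subtree. Lift every edge $e$ of the quotient to an edge of $T^*$ at $h$, with stabilizer $A_e\le H$. Let $w_j$ be the other end of the lift of $e_j$, with stabilizer $W_j$. For $e\in E_j$ choose $t_e\in G$ taking the other end of the lift of $e$ to $w_j$, with $t_{e_j}=1$, and let $\alpha_e\colon A_e\to W_j$ be conjugation by $t_e$. By (T3), $G$ is generated by $H$, the $W_j$ and the $t_e$, subject to the relations of $H$ and of the $W_j$ and
\begin{equation}\label{eq:pres}
t_e\,a\,t_e^{-1}=\alpha_e(a)\quad(a\in A_e),\qquad t_{e_j}=1 .
\end{equation}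
Write $W=W_0$. Some conjugate $R'$ of $R$ lies in $W$. Put $C'=\langle R'\rangle$ and $L=\langle\langle R'\rangle\rangle_W\le N$. A presentation of $Q$ is obtained from that of $G$ by adding the relation $R'=1$, that is, by replacing $W$ with $W/L$.

\emph{Case 1: all edges in $E_0$ are good.} For $e\in E_0$ the composite of $\alpha_e$ with $W\to W/L$ is injective: if $\alpha_e(a)\in L$, then $a\in A_e\cap N=1$. So the presentation of $Q$ is that of the fundamental group of a graph of groups on the same graph, with vertex groups $H$, $W/L$ and $W_j$ for $j\ne0$. By (T3), $H$ embeds in $Q$, that is, $H\cap N=1$.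

\emph{Case 2: $E_0$ contains a bad edge $e$ and at least one more edge.} Make the choices above with $e_0\neq e$. The relations $a=1$ and $\alpha_e(a)=1$ for $a\in A_e$ hold in $Q$, so we may add them to the presentation of $Q$. The relations $t_eat_e^{-1}=\alpha_e(a)$ then become redundant, and $t_e$ occurs in no remaining relation. Hence $Q\cong P'\ast\mathbb Z$ for some group $P'$. Then $Q$ is freely decomposable or infinite cyclic, contrary to Proposition~\ref{prop:indec}. This case does not occur.

\emph{Case 3: $E_0=\{e_0\}$ with $e_0$ bad.} Let $A_{e_0}=\langle z\rangle$, and let $P$ be the fundamental group of the graph of groups obtained by deleting $\bar w_0$ and $e_0$. Then $H\le P$ by (T3), and \eqref{eq:pres} gives $G=P\ast_{\langle z\rangle}W$. Since $z\in N$,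
\[
Q=G/\langle\langle R',z\rangle\rangle_G=\bigl(P/\langle\langle z\rangle\rangle_P\bigr)\ast\bigl(W/\langle\langle R',z\rangle\rangle_W\bigr).
\]
By Proposition~\ref{prop:indec} one factor is trivial. If it is the first, then $H\le P\le N$ and we are done. We assume that the second factor is trivial, so that $W=\langle\langle R',z\rangle\rangle_W\le N$, and derive a contradiction by showing that $W$ is finite.

First, every finite subgroup $D\ne1$ of $W$ is conjugate into $C'$ \emph{by an element of $W$}. By Lemma~\ref{lem:N}, $D=kD'k^{-1}$ with $D'\le C'$ and $k\in G$. The group $D'$ fixes $w_0$ and $k^{-1}w_0$. It fixes no edge, since edge stabilizers are torsion-free, so $k^{-1}w_0=w_0$ by (T2), and $k\in W$.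

Next, Kurosh's theorem applied to $W\le N$ gives $W=F_0\ast\bigl(\mathop{\ast}_iD_i\bigr)$ with $F_0$ free and each $D_i$ finite and nontrivial. Each $D_i$ lies in $L$ by the previous paragraph. By (T1), $C'$ is conjugate in $W$ into a factor, which is not $F_0$ since $C'\ne1$ is finite; call it $D_1$. So $L$ is the normal closure in $W$ of the $D_i$, and $W/L\cong F_0$. Let $\bar z$ be the image of $z$ in $F_0$. If $\bar z\neq1$, then $\bar z$ has infinite order and $Q=P\ast_{z=\bar z}F_0$ is an amalgam in which $z\ne1$, contrary to $z\in N$. So $\bar z=1$. Since $W/L$ is the normal closure of $\bar z$, we get $F_0=1$.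

Finally, each $D_i$ is conjugate in $W$ into $C'$, hence into $D_1$. For $i\ne1$ this is impossible: the retraction $W\to D_i$ that kills the other factors is injective on $D_i$ and trivial on every conjugate of $D_1$. So $W=D_1$ is finite. But $z\in W$ has infinite order, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Corollary~\ref{cor:star}, $(\star)$ holds. Replace $T$ by the tree $T^*$ of Lemma~\ref{lem:star}; all its edge stabilizers are infinite cyclic, and $h$ still has stabilizer $H$. By Proposition~\ref{prop:dich}, $H\le N$ or $H\cap N=1$. In the first case $H$ is free by Lemma~\ref{lem:N}, and in the second by Proposition~\ref{prop:coh}.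
\end{proof}

\section{Free factors and trivial edge stabilizers}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We split off the largest possible free factor and then locate the subtree on which the remaining factor acts with infinite cyclic edge stabilizers.

Consider decompositions $F=F_1\ast F'$ with $F_1$ of finite rank and $R$ conjugate to some $R_1\in F_1$. They exist, since only finitely many letters occur in $R$. Choose one with the rank of $F_1$ minimal, and let $X_1$ be a basis of $F_1$. Then $R_1$ is nontrivial and not a proper power, it is not conjugate into a proper free factor of $F_1$ by minimality, and $G=G_1\ast F'$ with $G_1=\langle X_1;R_1^n\rangle$. By Kurosh's theorem, $H$ is a free product of free groups and groups $H\cap gG_1g^{-1}$. So it suffices to show, for each $g\in G$, that $H'=g^{-1}Hg\cap G_1$ is free. This torsion-free group is the stabilizer in $G_1$ of the vertex $h'=g^{-1}h$.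

If $|X_1|=1$, then $G_1$ is cyclic of order $n$ and $H'=1$. Let $|X_1|\ge2$, so that $G_1$ satisfies $(\star)$. Let $T^*$ be the $G$-tree given by Lemma~\ref{lem:star}. Its edge stabilizers are cyclic subgroups of conjugates of $H$, so they are trivial or infinite cyclic, and so are their intersections with $G_1$. Collapse all edges of $T^*$ whose stabilizer in $G_1$ is infinite. On the resulting tree $\bar T$ the group $G_1$ acts with trivial edge stabilizers, so it fixes a vertex $\bar v$, by Proposition~\ref{prop:indec} and (T4). The preimage $T_0\subseteq T^*$ of $\bar v$ is a $G_1$-invariant subtree, and all its edges have infinite cyclic stabilizers in $G_1$. If $h'\notin T_0$, then $H'$ fixes $\bar v$ and the image of $h'$, which are distinct vertices of $\bar T$, so $H'=1$ by (T2). If $h'\in T_0$, then Theorem~\ref{thm:A} applies to the action of $G_1$ on $T_0$, by Corollary~\ref{cor:star}, and $H'$ is free. This proves that $H$ is free.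

For (i), the stabilizers of the edges at a vertex with torsion-free stabilizer are torsion-free and virtually cyclic, hence cyclic.

For (ii), let $v_A$ and $v_B$ be the vertices of the Bass--Serre tree with stabilizers $A$ and $B$. By (T1), a conjugate $C'$ of $C$ lies in one factor, say $A$. Suppose $D\ne1$ is a finite subgroup of $B$. By Lemma~\ref{lem:N}, $gDg^{-1}\le C'\le A$ for some $g\in G$. Then $D$ fixes $g^{-1}v_A$ and $v_B$, which lie in different orbits, so $D$ fixes an edge by (T2). But edge stabilizers are infinite cyclic. So $B$ is torsion-free, and it is free by (i).
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}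

The hypothesis $n>1$ enters through $C\ne1$, which places a conjugate of $R$ at a vertex outside the orbit of $h$, and through $\zeta\ne1$, which gives $B^C=0$. For $n=1$ we would have $N=C=1$ and $B=\mathbb CG=B^C$, and \eqref{eq:H2} would give nothing. The theorems then fail already for a closed surface group acting on a point. They also fail for an action with no global fixed vertex.

\begin{example}\label{ex:n1}
Let $\Sigma_2=\langle y_0,y_1,y_2,y_3;[y_0,y_1][y_2,y_3]\rangle$ and
\[
G_0=\langle s,y_1,y_2,y_3;[s^2,y_1][y_2,y_3]\rangle=\Sigma_2\ast_{y_0=s^2}\langle s\rangle .
\]
Here $y_0$ has infinite order, being nontrivial in the abelianization $\mathbb Z^4$ of $\Sigma_2$. The group $G_0$ is torsion-free by (T1), as an amalgam of torsion-free groups, and its relator is not a proper power, being cyclically reduced with a single occurrence of the letter $y_2$.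

The group $\Sigma_2$ is not free (Example~\ref{ex:surface}). It is freely indecomposable: the factors of a nontrivial free decomposition would have infinite index, so they would be fundamental groups of noncompact surfaces, hence free, and $\Sigma_2$ would be free. Let $G_0$ act on a tree with trivial edge stabilizers. By (T4), $\Sigma_2$ fixes a vertex $v$, and by (T2), $v$ is the only vertex fixed by $y_0=s^2$. Since $s$ commutes with $s^2$, the vertex $sv$ is fixed by $s^2$, so $sv=v$ and $G_0$ fixes $v$. Hence $G_0$ is freely indecomposable. It is not free, since it contains $\Sigma_2$, so it has no nontrivial free group as a free factor. Yet $\Sigma_2$ is a torsion-free vertex group, not free, in a splitting of $G_0$ over $\mathbb Z$. So Theorems~\ref{thm:A} and~\ref{thm:B} fail for $n=1$. This concerns general cyclic splittings; we make no claim about the JSJ-decomposition of $G_0$.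
\end{example}

The hypothesis on the edges at $h$ is used in three ways: the edge groups have vanishing $H^2$ (Lemma~\ref{lem:MV}); an infinite cyclic group either lies in $N$ or meets it trivially; and finite subgroups fix no edge (Case~3 of Proposition~\ref{prop:dich}). Some restriction on the edge groups is needed: for $G$ and $K$ as in Example~\ref{ex:surface}, the splitting $G=K\ast_KG$ has the torsion-free vertex group $K$, which is not free. Condition $(\star)$ is used in Cases~2 and~3 of Proposition~\ref{prop:dich}, through Proposition~\ref{prop:indec}, and for the countability of $G$; Theorem~\ref{thm:B} shows that the conclusion does not depend on it.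

\begin{thebibliography}{9}

\bibitem{CL} Cohen and Lyndon, Trans. AMS 108 (1963).

\bibitem{Dunwoody} Dunwoody, Proc. LMS 38 (1979).

\bibitem{Logan} Alan D. Logan, \emph{The JSJ-decompositions of one-relator groups with torsion}, arXiv:1412.5357 (2014).

\bibitem{Lyndon} Lyndon, Ann. Math. 52 (1950).

\end{thebibliography}
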